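\title{Exponent $3/4$ and a limiting direction for a planar random walk interacting with its center of mass}

\begin{abstract}
We study a planar random walk with unit steps whose next position is uniform on the unit circle about the current position $W_n$, except for the arc between the directions to the origin and to the center of mass $G_n$ of the trajectory. We prove that almost surely $\log\|W_n\|/\log n\to 3/4$ and that $W_n/\|W_n\|$ converges to a uniformly distributed unit vector, which confirms a conjecture posed by da Costa, Menshikov, Shcherbakov and Wade. Moreover, $n^{-3/4}\|W_n\|$ has bounded moments of all orders and is tight in $(0,\infty)$, and the direction converges at rate $n^{-1/4+o(1)}$. The upper bound comes from a Lyapunov function for the excluded angle. The lower bound comes from the signed area of the triangle $0,G_n,W_n$, whose drift never points toward zero.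
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model}

Let $W=(W_n)_{n\ge0}$ be a random walk in $\mathbb{R}^2$ with $W_0=0$ and steps of unit length. Let
\[
G_0=0,\qquad G_n=\frac1n\sum_{k=1}^nW_k\quad(n\ge1),\qquad T_n=W_n-G_n,
\]
so that $G_n$ is the center of mass of the trajectory and $T_n$ is the position seen from it. The walk interacts with its past through $G_n$ only. Standing at $W_n$, it looks toward the origin and toward $G_n$ and refuses to step in a direction between the two; all other directions are equally likely (Figure~\ref{fig:step}).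

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!15] (0,0) -- (3.5,-0.5) -- (5,2) -- cycle;
\draw (0,0) -- (3.5,-0.5) -- (5,2) -- cycle;
\draw[very thick] (5,2) ++(239:1) arc (239:561.8:1);
\draw[dotted,thick] (5,2) ++(201.8:1) arc (201.8:239:1);
\draw[->] (5,2) -- ++(40.4:1);
\node at (5.25,2.55) {$v_n$};
\node at (3.95,1.1) {$2\beta_n$};
\fill (0,0) circle (1.5pt) node[left] {$0$};
\fill (3.5,-0.5) circle (1.5pt) node[below] {$G_n$};
\fill (5,2) circle (1.5pt) node[below right] {$W_n$};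
\end{tikzpicture}
\caption{One step of the walk. The next position is uniform on the thick arc of the unit circle about the current position $W_n$. The dotted arc, of angular width $2\beta_n$, lies between the directions from $W_n$ to the origin and to the center of mass $G_n$ and is excluded. The mean step is a nonnegative multiple of the unit vector $v_n$ on the bisector.}
\label{fig:step}
\end{figure}

Here is the precise definition. Write $\widehat u=u/\|u\|$ for $u\ne0$ and $\widehat 0=0$. If $\|W_n\|\,\|T_n\|>0$, set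
\[
\beta_n=\frac12\arccos\big(\widehat W_n\cdot\widehat T_n\big)\in[0,\pi/2],\qquad
v_n=\frac{\widehat W_n+\widehat T_n}{\|\widehat W_n+\widehat T_n\|},
\]
where $\arccos$ takes values in $[0,\pi]$, and where $v_n$ is an arbitrary unit vector on the exceptional event $\widehat W_n+\widehat T_n=0$. If $\|W_n\|\,\|T_n\|=0$, set $\beta_n=0$ and let $v_n$ be an arbitrary unit vector. Let $v_n^\perp$ be a unit vector orthogonal to $v_n$, let $U_1,U_2,\dots$ be independent and uniform on $[-1,1]$, and put
\begin{equation}\label{eq:step}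
W_{n+1}-W_n=v_n\cos\big((\pi-\beta_n)U_{n+1}\big)+v_n^\perp\sin\big((\pi-\beta_n)U_{n+1}\big),\qquad n\ge0.
\end{equation}
Thus $W_{n+1}$ is uniform on the unit circle about $W_n$ minus the arc of width $2\beta_n$ centered in direction $-v_n$. That arc lies between the rays from $W_n$ in the directions $-W_n$ and $-T_n=G_n-W_n$, so $2\beta_n$ is the angle at $W_n$ of the triangle $0,G_n,W_n$. ``Arbitrary'' is understood as follows: there is a filtration $(\mathcal{F}_n)$ to which $W_n$, $v_n$ and $v_n^\perp$ are adapted, and $U_{n+1}$ is independent of $\mathcal{F}_n$. A condition of this kind is needed, since a choice of $v_0$ that depends on $U_1$ can make the first step deterministic. Under this condition the law of $W$ does not depend on the choices (Lemma~\ref{lem:law}).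

The first two steps are uniform on the whole circle, because $W_0=0$ and $T_1=0$. Identify $\mathbb{R}^2$ with $\mathbb{C}$. If $W_1=1$ and $W_2-W_1=e^{i\varphi}$ with $|\varphi|<\pi$, then $W_2=2\cos(\varphi/2)e^{i\varphi/2}$ and $T_2=\frac12e^{i\varphi}$, so $\beta_2=|\varphi|/4$, and the third step is the first biased one.

Without the exclusion the steps are independent and uniform, and $\mathbb{E}\|W_n\|^2=n$. With it, the mean step is $\frac{\sin\beta_n}{\pi-\beta_n}v_n$, a push away from the triangle whose size is about $\beta_n/\pi$ when the triangle is thin. An angle of order one would suggest linear growth. But a walk that escapes along a ray flattens its triangle and so switches off its own drift, while the fluctuations of the steps keep reopening the triangle. One therefore expects $\|W_n\|$ to grow with an exponent strictly between $\frac12$ and $1$, fixed by this balance.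

\subsection{Results}

The following statement was posed as a conjecture in \cite{dCMSW}.

\begin{theorem}\label{thm:main}
Almost surely,
\[
\lim_{n\to\infty}\frac{\log\|W_n\|}{\log n}=\frac34\qquad\text{and}\qquad\lim_{n\to\infty}\frac{W_n}{\|W_n\|}=\Theta,
\]
where $\Theta$ is a random unit vector, uniformly distributed on the unit circle.
\end{theorem}

The method gives more: $n^{3/4}$ is the exact order of $\|W_n\|$, and the direction converges at a polynomial rate. We put $\log0=-\infty$, and we call a sequence $(Z_n)$ of nonnegative random variables \emph{tight in $(0,\infty)$} if $\lim_{\delta\downarrow0}\limsup_n\mathbb{P}(Z_n\notin[\delta,1/\delta])=0$.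

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] Almost surely, $\frac{\log\|T_n\|}{\log n}\to\frac34$, $\frac{\log\|G_n\|}{\log n}\to\frac34$, $\widehat T_n\to\Theta$, $\widehat G_n\to\Theta$, and
\[
\limsup_{n\to\infty}\frac{\log\beta_n}{\log n}\le-\frac14,\qquad\limsup_{n\to\infty}\frac{\log\|\widehat W_n-\Theta\|}{\log n}\le-\frac14 .
\]
\item[(ii)] For every $q>0$, $\sup_{n\ge1}\mathbb{E}\big[(n^{-3/4}\|W_n\|)^q\big]<\infty$, and the same holds with $T_n$ or $G_n$ in place of $W_n$.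
\item[(iii)] There is a constant $C$ such that $\limsup_n\mathbb{P}(\|W_n\|\le c\,n^{3/4})\le Cc^{4/5}$ for all $c>0$. The sequences $n^{-3/4}\|W_n\|$, $n^{-3/4}\|T_n\|$ and $n^{-3/4}\|G_n\|$ are tight in $(0,\infty)$.
\end{enumerate}
\end{theorem}

For $n\ge2$ the vectors $W_n,T_n,G_n$ are almost surely nonzero: each of the events $W_n=0$, $T_n=0$, $G_n=0$ prescribes the value of $W_n$ given $\mathcal{F}_{n-1}$, and the conditional law of $W_n$ has no atoms. So the tightness in (iii) is ordinary tightness of the laws on $(0,\infty)$ for $n\ge2$.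

Section~\ref{sec:onestep} computes what one step does. Section~\ref{sec:why} explains from these computations why the exponent is $\frac34$ and describes the plan of the proof.

\section{One step of the walk}\label{sec:onestep}

\subsection{Notation and tools}

We write
\[
\Delta_n=W_{n+1}-W_n,\qquad S_n=\sum_{k=1}^nW_k=nG_n,\qquad V_n=nT_n=nW_n-S_n,
\]
and $a\times b=a_1b_2-a_2b_1$ for $a,b\in\mathbb{R}^2$. The letters $C,c,C_q,\dots$ denote positive deterministic constants that may change from line to line. In almost sure statements, ``for all large $n$'' means for all $n$ beyond a finite random time that may depend on the parameter $\varepsilon$.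

We use three textbook facts. Let $(Z_k)_{k\ge0}$ be a square integrable martingale for a filtration $(\mathcal{H}_k)$ with $Z_0=0$, and let the integer $n$ and the numbers $t>0$, $c_k\ge 0$ be $\mathcal{H}_0$-measurable.
\begin{enumerate}
\item[(AH)] \emph{Maximal Azuma--Hoeffding inequality.} If $|Z_{k+1}-Z_k|\le c_k$ for all $k$, then
$\mathbb{P}(\max_{k\le n}|Z_k|\ge t\mid\mathcal{H}_0)\le2\exp\big(-t^2/(2\sum_{k<n}c_k^2)\big)$. For one-sided deviations the factor $2$ may be dropped.
\item[(K)] \emph{Kolmogorov's inequality.} $\mathbb{P}(\max_{k\le n}|Z_k|\ge t\mid\mathcal{H}_0)\le t^{-2}\sum_{k<n}\mathbb{E}[(Z_{k+1}-Z_k)^2\mid\mathcal{H}_0]$.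
\item[(OS)] \emph{Optional stopping.} If $F_k,g_k$ are $\mathcal{F}_k$-measurable and integrable, $\mathbb{E}[F_{k+1}-F_k\mid\mathcal{F}_k]\ge g_k$, and $\tau\le\tau'$ are bounded stopping times, then $\mathbb{E}[F_{\tau'}-F_\tau\mid\mathcal{F}_\tau]\ge\mathbb{E}[\sum_{\tau\le k<\tau'}g_k\mid\mathcal{F}_\tau]$.
\end{enumerate}
We often apply (AH) and (K) from a stopping time $\tau$ onward, with $\mathcal{H}_k=\mathcal{F}_{\tau+k}$. Integrability is never an issue, since the steps have unit length and the processes to which we apply these facts are bounded at time $k$ by a polynomial in $k$.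

\subsection{The law of the walk}

Since $S_{n+1}=S_n+W_{n+1}$, we have $V_{n+1}=nW_{n+1}-S_n$, that is,
\begin{equation}\label{eq:VT}
V_{n+1}=V_n+n\Delta_n,\qquad T_{n+1}=\frac n{n+1}\,(T_n+\Delta_n).
\end{equation}
In particular $\|T_{n+1}\|\le\|T_n\|+1$ and $\|T_n\|\le n$. The first formula is the reason for working with $V_n$: it is a sum of steps with deterministic weights and has the direction of $T_n$.

\begin{lemma}\label{lem:law}
Almost surely $\beta_n<\pi/2$ for all $n$. The law of $W$ does not depend on the choices of $v_n,v_n^\perp$, and it is invariant under rotations about the origin.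
\end{lemma}

\begin{proof}
For $n\le1$ we have $\|W_n\|\|T_n\|=0$ and $\beta_n=0$. Let $n\ge2$. By \eqref{eq:VT}, $T_n=\frac{n-1}n(W_n-G_{n-1})$. If $\beta_n=\pi/2$, then $W_n-G_{n-1}=-tW_n$ with $t>0$ and $W_n\ne0$, so $G_{n-1}=(1+t)W_n\ne0$ and $W_n$ lies on the line through $0$ and $G_{n-1}$. This line meets the unit circle about $W_{n-1}$ in at most two points, and given $\mathcal{F}_{n-1}$ the point $W_n$ is uniform on an arc of length at least $\pi$. So the event has probability zero.

Off this null event, the conditional law of $\Delta_n$ given $\mathcal{F}_n$ is uniform on the whole circle if $\|W_n\|\|T_n\|=0$, whatever $v_n$ is, and otherwise uniform on the arc of half-width $\pi-\beta_n$ about $v_n$, whatever the sign of $v_n^\perp$ is, because $U_{n+1}$ is symmetric. This conditional law is a function of $(W_0,\dots,W_n)$ alone, and rotating the path rotates it. Since $W_0=0$ is fixed by rotations, induction on $n$ shows that the law of $(W_0,\dots,W_n)$ is independent of the choices and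 rotation invariant.
\end{proof}

From now on we discard the null event, so $\beta_n<\pi/2$ for all $n$.

\subsection{Drift, area and noise}

Define
\[
\gamma_n=\frac{\sin\beta_n}{\pi-\beta_n},\qquad d_n=\gamma_n\cos\beta_n=\frac{\sin2\beta_n}{2(\pi-\beta_n)},\qquad\mu_n=\mathbb{E}[\Delta_n\mid\mathcal{F}_n],\qquad\xi_n=\Delta_n-\mu_n .
\]
Since $\pi-\beta_n\ge\pi/2>1$, we have $0\le d_n\le1/\pi$, $d_n\le\beta_n$ and $\gamma_n\le\beta_n$. On $\{\|W_n\|\|T_n\|>0\}$ let
\[
\ell_n=\frac1{\|W_n\|}+\frac1{\|T_n\|},\qquad L_n=\frac1{\ell_n},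
\]
and let $L_n=0$ otherwise. A unit step turns $W_n$ by about $1/\|W_n\|$ and $T_n$ by about $1/\|T_n\|$, so $\ell_n$ measures how much the angle $2\beta_n$ can change in one step. The length $L_n$ is comparable with the shorter of the two sides at $W_n$:
\begin{equation}\label{eq:Lmin}
\tfrac12\min(\|W_n\|,\|T_n\|)\le L_n\le\min(\|W_n\|,\|T_n\|)\le n.
\end{equation}
Finally let $A_n=W_n\times S_n$, which is $2n$ times the signed area of the triangle $0,W_n,G_n$.

\begin{lemma}\label{lem:onestep}
For all $n\ge0$ we have $\mu_n=\gamma_nv_n$ and $\mathbb{E}[\|\xi_n\|^2\mid\mathcal{F}_n]\le1$. If $\|W_n\|\|T_n\|=0$, then $\mu_n=0$, $d_n=0$ and $A_n=0$. If $\|W_n\|\|T_n\|>0$, then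
\begin{gather}
\mu_n\cdot\widehat W_n=\mu_n\cdot\widehat T_n=d_n,\qquad\|\mu_n\|=\frac{d_n}{\cos\beta_n},\label{eq:drift}\\
|A_n|=\|W_n\|\|V_n\|\sin2\beta_n,\qquad d_n\ge\frac{|A_n|}{2\pi\|W_n\|\|V_n\|},\label{eq:dA}\\
\mu_n\times S_n=\frac{\gamma_n\ell_n}{2\cos\beta_n}\,A_n.\label{eq:muS}
\end{gather}
In all cases,
\begin{gather}
A_{n+1}=A_n+\Delta_n\times S_n,\qquad A_n\,(\mu_n\times S_n)\ge0,\label{eq:Arec}\\
\mathbb{E}\big[\|W_{n+1}\|^2-\|W_n\|^2\mid\mathcal{F}_n\big]\ge1,\qquad\mathbb{E}\big[\|V_{n+1}\|^2-\|V_n\|^2\mid\mathcal{F}_n\big]\ge n^2,\label{eq:sub}\\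
\mathbb{E}\big[A_{n+1}^2-A_n^2\mid\mathcal{F}_n\big]\ge\tfrac13\|S_n\|^2.\label{eq:Asub}
\end{gather}
\end{lemma}

\begin{proof}
Drop the index $n$ and let $\alpha=(\pi-\beta)U_{n+1}$. Given $\mathcal{F}_n$, $\alpha$ is uniform on $[-(\pi-\beta),\pi-\beta]$, so the conditional means of $\sin\alpha$ and $\sin\alpha\cos\alpha$ vanish, that of $\cos\alpha$ is $\frac{\sin(\pi-\beta)}{\pi-\beta}=\gamma$, and that of $\cos2\alpha$ is $\frac{\sin2(\pi-\beta)}{2(\pi-\beta)}=-d$. Hence $\mu=\gamma v$ and $\mathbb{E}[\|\xi\|^2\mid\mathcal{F}_n]=1-\gamma^2$.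

We have $W\times V=W\times(nW-S)=-A$. If $\|W\|\|T\|=0$, this gives $A=0$, and $\beta=0$ gives $\gamma=d=0$. Let $\|W\|\|T\|>0$; then $n\ge2$ and $\widehat V=\widehat T$. Since $\|\widehat W+\widehat T\|^2=2+2\cos2\beta=4\cos^2\beta$, we have $v=(\widehat W+\widehat T)/(2\cos\beta)$ and $v\cdot\widehat W=v\cdot\widehat T=\cos\beta$, which is \eqref{eq:drift}. The angle between $W$ and $V$ is $2\beta$, which gives the first part of \eqref{eq:dA}; the second follows from $d\ge\sin2\beta/(2\pi)$. Since $T\times S=(W-S/n)\times S=A$, we get $v\times S=(A/\|W\|+A/\|T\|)/(2\cos\beta)$, which is \eqref{eq:muS}.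

Next, $A_{n+1}=W_{n+1}\times(S_n+W_{n+1})=W_{n+1}\times S_n=A_n+\Delta_n\times S_n$, and the sign in \eqref{eq:Arec} follows from \eqref{eq:muS} or from $\mu=0$. For \eqref{eq:sub}, $\|W+\Delta\|^2-\|W\|^2=2W\cdot\Delta+1$ and $\|V+n\Delta\|^2-\|V\|^2=2nV\cdot\Delta+n^2$, while $W\cdot\mu\ge0$ and $V\cdot\mu\ge0$. Finally, in the basis $v,v^\perp$ the matrix $\mathbb{E}[\Delta\Delta^\top\mid\mathcal{F}_n]$ is diagonal with entries $\frac12(1-d)$ and $\frac12(1+d)$, both at least $\frac12(1-\frac1\pi)\ge\frac13$. Thus $\mathbb{E}[(\Delta\times S)^2\mid\mathcal{F}_n]\ge\frac13\|S\|^2$, and \eqref{eq:Asub} follows from $A_{n+1}^2-A^2=2A(\Delta\times S)+(\Delta\times S)^2$ and \eqref{eq:Arec}.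
\end{proof}

The geometry of the model enters through two consequences of the fact that the excluded arc is bounded by the directions $-W_n$ and $-T_n$ and hence symmetric about their bisector. First, $W$ and $T$ receive the \emph{same} radial drift $d_n$. Second, the drift of the area has the sign of the area.

\section{Why the exponent is $3/4$}\label{sec:why}

This section is a guide; nothing in it is used later. We start from the configuration in which the drift is switched off.

\begin{example}[A flat triangle]\label{ex:flat}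
Let $n\ge1$, $W_n=(R,0)$ and $G_n=(g,0)$ with $0\le g<R-1$. Then $\beta_n=0$, $A_n=0$, and the step $\Delta_n=(\cos\alpha,\sin\alpha)$ is uniform on the circle. By \eqref{eq:Arec}, $A_{n+1}=\Delta_n\times(ng,0)=-ng\sin\alpha$, and by \eqref{eq:VT}, $V_{n+1}=n(T_n+\Delta_n)$. So \eqref{eq:dA} gives
\[
\sin2\beta_{n+1}=\frac{g\,|\sin\alpha|}{\|W_n+\Delta_n\|\,\|T_n+\Delta_n\|}\approx\frac{g\,|\sin\alpha|}{R(R-g)}=\Big(\frac1{\|T_n\|}-\frac1{\|W_n\|}\Big)|\sin\alpha| ,
\]
the approximation being good when $R-g$ is large. One step reopens the triangle by at most about $\ell_n$, and by that order only if $g$ is comparable with $R$. If $g=0$ the triangle stays flat.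
\end{example}

\emph{The walk cannot stay well inside $n^{3/4}$.} Continue the example heuristically, with $g$ and $R-g$ of order $R$, for $t\ll n$ steps during which the distance to the origin does not double. The area has increments of size $\|S\|\approx nR$ and its drift does not pull it back to zero, so $|A|$ reaches at least the order $nR\sqrt t$. Since $\|W\|\|V\|\approx nR^2$, the angle reaches the order $\sqrt t/R$, and the accumulated radial drift is of order $t^{3/2}/R$. This equals $R$ at $t=R^{4/3}$. If $R\ll n^{3/4}$, then $R^{4/3}\ll n$, and the walk doubles its distance in a time that is short compared with $n$. At the doubling time the angle is of order $R^{-1/3}$.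

\emph{The angle cannot be much larger than $L^{-1/3}$.} For small $\beta$ we have $\gamma\approx d\approx\beta/\pi$. By \eqref{eq:muS} the drift increases $|A|$ at relative rate $\beta\ell/(2\pi)$ per step. By \eqref{eq:drift} and \eqref{eq:VT} it increases $\|W\|\|V\|$ at relative rate $d/\|W\|+nd/\|V\|=d\ell\approx\beta\ell/\pi$, twice as fast. So $\beta\approx|A|/(2\|W\|\|V\|)$ \emph{decreases} at relative rate $\beta\ell/(2\pi)$, against a noise of size at most $\ell$ per step. The drift needs time $1/(\beta\ell)$ to change $\beta$ by a factor, the noise needs time $\beta^2/\ell^2$, and the two times agree when $\beta^3=\ell$. Above that level the drift wins. If $L$ is of order $R$, the walk therefore moves outward at speed at most about $R^{-1/3}$, and $\dot R=R^{-1/3}$ gives $R^{4/3}\approx n$.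

The two estimates meet at $R\approx n^{3/4}$ and $\beta\approx n^{-1/4}$. The direction of $W_n$ then fluctuates by $1/R\approx n^{-3/4}$ per step, which is square summable with tail of order $n^{-1/4}$.

\emph{Plan of the proof.} Section~\ref{sec:radial} shows that $\|W_n\|$, $\|V_n\|$ and $\|S_n\|$ are, up to errors of diffusive size, explicit monotone sums of the radial drifts $d_k$. Section~\ref{sec:angle} turns the second heuristic into a Lyapunov estimate for $\beta_n^3L_n$, and Section~\ref{sec:upper} deduces the upper bound. Section~\ref{sec:area} turns the first heuristic into a lemma on the area. Example~\ref{ex:flat} shows that this lemma needs a lower bound on $\|S\|$, and a priori we know neither that nor any comparison of the sides of the triangle at the diffusive scale; Section~\ref{sec:lower} overcomes this and proves the lower bound. Section~\ref{sec:direction} treats the direction and completes Theorems~\ref{thm:main} and \ref{thm:sharp}(i). Sections~\ref{sec:moments} and \ref{sec:tight}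 remove the losses $n^{\varepsilon}$ and prove parts (ii) and (iii).

\section{Reduction to the accumulated drift}\label{sec:radial}

Define the nondecreasing processes
\[
D_n=\sum_{k<n}d_k,\qquad Q_n=\sum_{k<n}kd_k,\qquad\Sigma_n=\sum_{j=1}^nD_j .
\]
Each $d_i$ with $i<n$ occurs in $D_j$ for $i<j\le n$, so
\begin{equation}\label{eq:DQ}
Q_n\le nD_n,\qquad\Sigma_n=\sum_{i<n}(n-i)d_i=nD_n-Q_n,\qquad Q_n\ge l\,(D_n-D_l)\quad(l\le n).
\end{equation}
Since $d_0=0$ and $\sum_{2^i\le k<2^{i+1}}d_k\le2^{-i}Q_{2^{i+1}}$, we also have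
\begin{equation}\label{eq:dyadic}
D_n\le\sum_{i\ge0:\ 2^i<n}2^{-i}Q_{2^{i+1}} .
\end{equation}
The radial noise is collected in
\[
X_n=\sum_{k<n}\big(\widehat W_k\cdot\Delta_k-d_k\big),\qquad Y_n=\sum_{k<n}k\,\big(\widehat V_k\cdot\Delta_k-d_k\big),
\]
with running maxima $X_n^*=\max_{k\le n}|X_k|$ and $Y_n^*=\max_{k\le n}|Y_k|$. By Lemma~\ref{lem:onestep}, $X$ and $Y$ are martingales: use \eqref{eq:drift} if $\|W_k\|\|T_k\|>0$, and $\mu_k=0$, $d_k=0$ otherwise. Their increments at time $k$ are bounded by $2$ and $2k$, so (AH) gives, for $t>0$,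
\begin{equation}\label{eq:tails}
\mathbb{P}(X_n^*\ge tn^{1/2})\le2e^{-t^2/8},\qquad\mathbb{P}(Y_n^*\ge tn^{3/2})\le2e^{-t^2/8}.
\end{equation}

\begin{lemma}\label{lem:radial}
For $n\ge1$ and $0\le l\le n$,
\begin{gather}
\|W_n\|-\|W_l\|\ge(D_n-D_l)+(X_n-X_l),\quad\|V_n\|-\|V_l\|\ge(Q_n-Q_l)+(Y_n-Y_l),\label{eq:radlow}\\
\|W_n\|\le D_n+3n^{1/2}+2X_n^*,\qquad\|V_n\|\le Q_n+3n^{3/2}+2Y_n^*.\label{eq:radup}
\end{gather}
\end{lemma}

\begin{proof}
For all $a,b$ we have $\|a+b\|\ge\widehat a\cdot(a+b)=\|a\|+\widehat a\cdot b$. Summing this along $W_{k+1}=W_k+\Delta_k$ and $V_{k+1}=V_k+k\Delta_k$ gives \eqref{eq:radlow}.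

In the other direction, $\sqrt{s^2+u}\le s+u/(2s)$ gives $\|a+b\|\le\|a\|+\widehat a\cdot b+\|b\|^2/(2\|a\|)$ for $a\ne0$. The correction term is large near the origin, so we sum only after the last visit to a ball of diffusive radius. Let $l\le n$ be the last time with $\|W_l\|\le n^{1/2}$. If $l=n$ there is nothing to prove. Otherwise $\|W_{l+1}\|\le n^{1/2}+1$, each of the at most $n$ later corrections is at most $\frac12n^{-1/2}$, and
\[
\|W_n\|\le n^{1/2}+1+(D_n-D_{l+1})+(X_n-X_{l+1})+\tfrac12n^{1/2}\le D_n+3n^{1/2}+2X_n^* .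
\]
For $V$ let $l\le n$ be the last time with $\|V_l\|\le n^{3/2}$. If $l<n$, then $\|V_{l+1}\|\le n^{3/2}+n$, each later correction is at most $k^2/(2n^{3/2})\le\frac12n^{1/2}$, and their sum is at most $\frac12n^{3/2}$.
\end{proof}

\begin{corollary}\label{cor:radial}
Almost surely, for every $\varepsilon>0$ and all large $n$,
\begin{gather}
\big|\|W_n\|-D_n\big|\le n^{1/2+\varepsilon},\qquad\big|\|V_n\|-Q_n\big|\le n^{3/2+\varepsilon},\qquad\big|\|S_n\|-\Sigma_n\big|\le n^{3/2+\varepsilon},\label{eq:as1}\\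
\|T_n\|\le\|W_n\|+2n^{1/2+\varepsilon}.\label{eq:as2}
\end{gather}
\end{corollary}

\begin{proof}
It suffices to treat countably many $\varepsilon$. By \eqref{eq:tails} with $t=n^\varepsilon/8$ and the Borel--Cantelli lemma, $X_n^*\le n^{1/2+\varepsilon}/8$ and $Y_n^*\le n^{3/2+\varepsilon}/8$ for all large $n$. With \eqref{eq:radup} and \eqref{eq:radlow} for $l=0$, this gives the first two bounds. Then, by \eqref{eq:DQ}, $\|T_n\|\le Q_n/n+n^{1/2+\varepsilon}\le D_n+n^{1/2+\varepsilon}\le\|W_n\|+2n^{1/2+\varepsilon}$. For $S_n$ apply the first two bounds with $\varepsilon/2$. On one side, $\|S_n\|\le\sum_{j\le n}\|W_j\|\le\Sigma_n+n^{3/2+\varepsilon/2}+O(1)$. On the other side, $S_n=nW_n-V_n$ gives $\|S_n\|\ge nD_n-Q_n-2n^{3/2+\varepsilon/2}=\Sigma_n-2n^{3/2+\varepsilon/2}$.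
\end{proof}

The bound \eqref{eq:as2} rests on the equality of the two radial drifts. It says that $T_n$ is essentially the shorter side, so that $L_n$ is comparable with $\|T_n\|$ once $\|T_n\|$ exceeds the diffusive scale.

\section{A Lyapunov estimate for the angle}\label{sec:angle}

Let $z_n=\beta_n^3L_n$. By the heuristic of Section~\ref{sec:why}, $\beta^3$ decreases at relative rate $3\beta\ell/(2\pi)$, while $L$ increases at relative rate at most $d\ell\approx\beta\ell/\pi$. Since $\frac32>1$, the product $z$ still has a negative drift, which beats the noise when $z$ is large. The margin leaves room for an extra weight $L^r$, which is needed only for the moment bounds in Section~\ref{sec:moments}. We use the convention $0^0=1$.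

\begin{lemma}\label{lem:angle}
Let $r\ge0$ and $p\ge\max(1,4r)$. There is $C=C_{p,r}$ such that for all $n\ge1$
\begin{equation}\label{eq:lyap}
\mathbb{E}\big[L_{n+1}^rz_{n+1}^p-L_n^rz_n^p\mid\mathcal{F}_n\big]\le C\big(1+L_n^{(r-4/3)^+}\big),
\end{equation}
and, if $r\ge4/3$,
\begin{equation}\label{eq:Lgrowth}
\mathbb{E}\big[L_{n+1}^r-L_n^r\mid\mathcal{F}_n\big]\le C\big(1+L_n^{r-4/3}(1+z_n^{1/3})\big).
\end{equation}
\end{lemma}

\begin{proof}
Drop the index $n$, and write $\mathbb{E}_n$ for conditional expectation given $\mathcal{F}_n$. Constants depend on $p,r$ only.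

\emph{Short sides: $L\le4$.} By \eqref{eq:Lmin}, $\min(\|W\|,\|T\|)\le8$. Both norms grow by at most $1$, so $L_{n+1}\le9$ and $z_{n+1}\le9(\pi/2)^3$, and both left sides are bounded by a constant.

\emph{Long sides: $L>4$.} Put $x=1/\|W\|$ and $y=1/\|T\|$, so that $x+y=\ell<\frac14$. Identify $\mathbb{R}^2$ with $\mathbb{C}$. After a rotation and possibly a reflection, $v=1$, $W=x^{-1}e^{i\beta}$, $T=y^{-1}e^{-i\beta}$ and $\Delta=e^{i\alpha}$ with $\alpha$ uniform on $[-(\pi-\beta),\pi-\beta]$. Let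
\[
\omega_1=\Delta/W=xe^{i(\alpha-\beta)},\qquad\omega_2=\Delta/T=ye^{i(\alpha+\beta)},
\]
let $\operatorname{Log}$ be the principal logarithm, and define
\[
2\eta=\operatorname{Im}\operatorname{Log}(1+\omega_1)-\operatorname{Im}\operatorname{Log}(1+\omega_2),\qquad1-\kappa=\ell^{-1}\big(x|1+\omega_1|^{-1}+y|1+\omega_2|^{-1}\big).
\]
The arguments of $W+\Delta$ and $T+\Delta$ differ by $2\beta+2\eta$ modulo $2\pi$, and $(1-\kappa)\ell=|W+\Delta|^{-1}+|T+\Delta|^{-1}$. By \eqref{eq:VT}, $T_{n+1}$ is $T+\Delta$ multiplied by a factor in $(0,1)$, which does not change the angle and can only decrease $L_{n+1}$. Hence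
\begin{equation}\label{eq:next}
\beta_{n+1}\le|\beta+\eta|,\quad L_{n+1}\le\frac L{1-\kappa},\quad L_{n+1}^rz_{n+1}^p\le|\beta+\eta|^{3p}L^{p+r}(1-\kappa)^{-(p+r)} .
\end{equation}
For $|\omega|\le\frac14$ the power series gives
\begin{equation}\label{eq:log}
|\operatorname{Log}(1+\omega)-\omega|\le\frac{|\omega|^2}{2(1-|\omega|)}\le|\omega|^2,
\end{equation}
hence $|\operatorname{Log}(1+\omega)|\le\frac54|\omega|$. Also $|1+\omega|^{-1}\in[\frac45,\frac43]$ and $\big||1+\omega|^{-1}-1\big|\le\frac43|\omega|$. Writing $|1+\omega|^{-1}=e^{-u}$ with $u=\operatorname{Re}\operatorname{Log}(1+\omega)$ and using $|e^{-u}-1+u|\le u^2$ for $|u|\le1$, we get $\big||1+\omega|^{-1}-1+\operatorname{Re}\omega\big|\le\frac{25}{16}|\omega|^2+|\omega|^2\le3|\omega|^2$. Consequently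
\begin{equation}\label{eq:sizes}
|\eta|\le\ell,\qquad|\kappa|\le\frac43\,\frac{x^2+y^2}\ell\le\frac43\ell,\qquad-\frac13\le\kappa\le\frac15,
\end{equation}
and
\begin{align*}
\big|2\eta-x\sin(\alpha-\beta)+y\sin(\alpha+\beta)\big|&\le x^2+y^2\le\ell^2,\\
\big|\kappa-\ell^{-1}\big(x^2\cos(\alpha-\beta)+y^2\cos(\alpha+\beta)\big)\big|&\le3(x^3+y^3)/\ell\le3\ell^2 .
\end{align*}
Since $\mathbb{E}_n\sin\alpha=0$ and $\mathbb{E}_n\cos\alpha=\gamma$, we have $\mathbb{E}_n\sin(\alpha\pm\beta)=\pm\gamma\sin\beta$ and $\mathbb{E}_n\cos(\alpha\pm\beta)=\gamma\cos\beta$. Therefore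
\begin{equation}\label{eq:means}
\mathbb{E}_n\eta\le-\tfrac12\gamma\ell\sin\beta+\tfrac12\ell^2,\qquad\mathbb{E}_n\kappa\le\gamma\ell\cos\beta+3\ell^2\le\beta\ell+3\ell^2 .
\end{equation}
These are the two drifts of the heuristic. Let $z_*\ge6$ be a constant, chosen below.

\emph{Case $z\ge z_*$: the drift wins.} Here $\beta>0$ and $\ell=\beta^3/z$. Put $u=\eta/\beta$; then $|u|\le\ell/\beta=\beta^2/z\le\pi^2/24<\frac12$. Taylor's formula on the rectangle $|u|\le\frac12$, $-\frac13\le\kappa\le\frac15$ gives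
\[
(1+u)^{3p}(1-\kappa)^{-(p+r)}\le1+3pu+(p+r)\kappa+C(u^2+\kappa^2).
\]
By \eqref{eq:next}, \eqref{eq:sizes}, \eqref{eq:means} and $\beta\le\pi/2$, which gives $\ell^2+\ell^2/\beta\le C\ell^2/\beta^2$,
\[
\frac{\mathbb{E}_n[L_{n+1}^rz_{n+1}^p]}{L^rz^p}\le1-\gamma\ell\Big[\frac{3p}2\,\frac{\sin\beta}\beta-(p+r)\cos\beta\Big]+C\,\frac{\ell^2}{\beta^2}.
\]
On $(0,\pi/2)$ we have $\cos\beta\le\frac{\sin\beta}\beta$ and $\frac{\sin\beta}\beta\ge\frac2\pi$. So the bracket is at least $(\frac p2-r)\frac{\sin\beta}\beta\ge\frac p{2\pi}$; this is where $p\ge4r$ is used. Also $\gamma\ge\frac{\sin\beta}\pi\ge\frac{2\beta}{\pi^2}$. The ratio is thus at most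
\[
1-\beta\ell\Big(\frac p{\pi^3}-C\frac\ell{\beta^3}\Big)=1-\beta\ell\Big(\frac p{\pi^3}-\frac Cz\Big).
\]
Fix $z_*=\max(6,C\pi^3/p)$ with this $C$. Then the left side of \eqref{eq:lyap} is at most $0$.

\emph{Case $z<z_*$: the increment is small.} Here $\beta\le C\ell^{1/3}$, and $\beta$ may vanish, so we do not divide by it. Let $q=3p\ge3$. The function $|t|^q$ is twice continuously differentiable, so
\[
|\beta+\eta|^q=\beta^q+q\beta^{q-1}\eta+\varrho,\qquad|\varrho|\le C(\beta+|\eta|)^{q-2}\eta^2\le C(\beta^{q-2}\ell^2+\ell^q).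
\]
Let $f=(1-\kappa)^{-(p+r)}$. By \eqref{eq:sizes}, $0<f\le C$, $|f-1|\le C\ell$ and $f\le1+(p+r)\kappa+C\ell^2$. By \eqref{eq:means}, $\mathbb{E}_nf\le1+C(\beta\ell+\ell^2)$ and $\mathbb{E}_n[\eta f]=\mathbb{E}_n\eta+\mathbb{E}_n[\eta(f-1)]\le C\ell^2$. Adding the three terms and using $\beta\le\pi/2$,
\[
\mathbb{E}_n\big[|\beta+\eta|^qf\big]\le\beta^q+C\big(\beta^{q+1}\ell+\beta^{q-2}\ell^2+\ell^q\big)\le\beta^q+C\ell^{p+4/3},
\]
because $\beta^{q+1}\ell$ and $\beta^{q-2}\ell^2$ are both at most $C\ell^{p+4/3}$, and $3p\ge p+\frac43$ with $\ell<1$. Multiplying by $L^{p+r}$ bounds the left side of \eqref{eq:lyap} by $CL^{r-4/3}$, and $L^{r-4/3}\le L^{(r-4/3)^+}$ as $L>1$.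

\emph{Proof of \eqref{eq:Lgrowth} for $L>4$.} By \eqref{eq:next}, $(1-\kappa)^{-r}\le1+r\kappa+C\ell^2$ and \eqref{eq:means}, we get $\mathbb{E}_nL_{n+1}^r\le L^r(1+C\beta\ell+C\ell^2)$. Since $\beta=z^{1/3}L^{-1/3}$, the increment is at most $C(L^{r-4/3}z^{1/3}+L^{r-2})$, and $L^{r-2}\le L^{r-4/3}$.
\end{proof}

\begin{corollary}\label{cor:angle}
Almost surely, for every $\varepsilon>0$ and all large $n$, $z_n\le n^\varepsilon$; that is, $\beta_n^3\le n^\varepsilon\ell_n$ whenever $\|W_n\|\|T_n\|>0$.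
\end{corollary}

\begin{proof}
Since $T_1=0$, we have $z_1=0$, and \eqref{eq:lyap} with $r=0$ gives $\mathbb{E}z_n^p\le C_pn$ for $p\ge1$. For $p>2/\varepsilon$, Markov's inequality gives $\mathbb{P}(z_n>n^\varepsilon)\le C_pn^{1-p\varepsilon}$, which is summable.
\end{proof}

\section{The upper bound}\label{sec:upper}

Corollary~\ref{cor:angle} bounds the drift only when both sides $W_n$ and $T_n$ are long. A large value of $D_n$ makes $W_n$ long but says nothing about $T_n$. A large value of $Q_n$ makes $T_n$ long, and then $W_n$ is long by \eqref{eq:as2}. So we bound $Q_n$ first.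

\begin{proposition}\label{prop:upper}
Almost surely, for every $\varepsilon>0$ and all large $n$,
\[
\|V_n\|\le n^{7/4+\varepsilon},\qquad D_n\le n^{3/4+\varepsilon},\qquad\|W_n\|\le n^{3/4+\varepsilon}.
\]
\end{proposition}

\begin{proof}
Fix $\varepsilon\in(0,\frac1{40})$. We show that $Q_n\le n^{7/4+2\varepsilon}$ for all large $n$. Suppose $Q_n>n^{7/4}$ and let $l<n$ be the last time with $Q_l\le n^{7/4}$. Let $l<k\le n$. Then $k^2\ge Q_k>n^{7/4}$, so $k\ge n^{7/8}$, and Corollaries~\ref{cor:radial} and \ref{cor:angle} apply at time $k$ when $n$ is large. They give $\|V_k\|\ge n^{7/4}-n^{3/2+\varepsilon}\ge\frac12n^{7/4}$, hence $\|T_k\|\ge\|V_k\|/n\ge\frac12n^{3/4}\ge4k^{1/2+\varepsilon}$, hence $\|W_k\|\ge\frac12\|T_k\|$ by \eqref{eq:as2}. Thus $\ell_k\le3/\|T_k\|\le6n^{-3/4}$ and $d_k\le\beta_k\le(6n^{\varepsilon-3/4})^{1/3}\le2n^{-1/4+\varepsilon}$. Therefore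
\[
Q_n=Q_l+ld_l+\sum_{l<k<n}kd_k\le n^{7/4}+n+2n^{7/4+\varepsilon}\le n^{7/4+2\varepsilon}.
\]
Now \eqref{eq:dyadic} gives $D_n=O\big(\sum_{2^i<n}2^{i(3/4+2\varepsilon)}\big)=O(n^{3/4+2\varepsilon})$. The bounds on $\|V_n\|$ and $\|W_n\|$ follow from \eqref{eq:as1}, and $\varepsilon$ is arbitrary.
\end{proof}

\section{Growth of the area}\label{sec:area}

The next lemma is the engine of both lower bounds. If $\|S_k\|$ is of order $\sigma$ during a time interval of length of order $h$, then with probability bounded below $|A_k|$ is of order at least $h^{1/2}\sigma$ for a positive fraction of the interval. The stopping time $\zeta$ records the first failure of whatever assumptions are used to control $S$.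

\begin{lemma}\label{lem:area}
Let $c_1=1/500$, $c_*=c_1^2/1024$. Let $\tau,\zeta$ be stopping times, let the integer $h$ and the number $\sigma>0$ be $\mathcal{F}_\tau$-measurable, and let $E\in\mathcal{F}_\tau$ be an event on which $\tau+2h$ is bounded by a constant, $h\ge1/c_*$, $\zeta>\tau$, and
\begin{enumerate}
\item[(a)] $\|S_k\|\le4\sigma$ whenever $\tau\le k<\zeta\wedge(\tau+2h)$;
\item[(b)] $\sum_{\tau\le k<\tau+h}\|S_k\|^2\ge h\sigma^2/2048$ if $\zeta>\tau+h$.
\end{enumerate}
Let $B$ be the event that $\zeta>\tau+2h$ and fewer than $c_*h$ indices $k\in[\tau,\tau+2h)$ satisfy $|A_k|\ge c_*h^{1/2}\sigma$. Then $\mathbb{P}(B\mid\mathcal{F}_\tau)\le\frac14$ on $E$.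
\end{lemma}

\begin{proof}
Work on $E$. Let $a=c_1h^{1/2}\sigma$, $n_*=\lceil c_*h\rceil$ and $\rho=\min\{k\ge\tau:|A_k|\ge a\}$. Since $c_*h\ge1$, we have $c_1h^{1/2}\ge32$, so $a\ge4\sigma$, and $n_*\le2c_*h=c_1^2h/512\le h$.

\emph{The area reaches level $a$.} Let $B_1=\{\rho>\tau+h,\ \zeta>\tau+h\}$. If $|A_\tau|\ge a$, then $\rho=\tau$ and $B_1$ does not occur. Suppose $|A_\tau|<a$ and let $\rho'=\rho\wedge\zeta\wedge(\tau+h)>\tau$. By \eqref{eq:Arec} and (a), $|A_{\rho'}|\le|A_{\rho'-1}|+\|S_{\rho'-1}\|\le a+4\sigma\le2a$. On $B_1$ we have $\rho'=\tau+h$, so \eqref{eq:Asub}, (OS) and (b) give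
\[
4a^2\ge\frac13\,\mathbb{E}\Big[\sum_{\tau\le k<\rho'}\|S_k\|^2\,\Big|\,\mathcal{F}_\tau\Big]\ge\frac{h\sigma^2}{3\cdot2048}\,\mathbb{P}(B_1\mid\mathcal{F}_\tau),
\]
and $\mathbb{P}(B_1\mid\mathcal{F}_\tau)\le12\cdot2048\,c_1^2<\frac18$.

\emph{The area stays above $a/2$.} On the event $E'=\{\rho\le\tau+h,\ \rho<\zeta\}\in\mathcal{F}_\rho$ let $s=\operatorname{sgn}A_\rho$ and
\[
Z_k=\sum_{\rho\le j<k\wedge\zeta}s\,\xi_j\times S_j,\qquad\rho\le k\le\rho+n_* .
\]
This is a martingale started at time $\rho$. The indices $j$ satisfy $j<\zeta\wedge(\tau+2h)$, so by (a) and $\mathbb{E}[\|\xi_j\|^2\mid\mathcal{F}_j]\le1$ the increments have conditional second moment at most $16\sigma^2$. Let $B_2$ be the event that $E'$ occurs and $\max_k|Z_k|\ge a/2$. By (K), $\mathbb{P}(B_2\mid\mathcal{F}_\rho)\le64\sigma^2n_*/a^2=64n_*/(c_1^2h)\le\frac18$. On $E'\setminus B_2$ we claim that $sA_k\ge a/2$ for $\rho\le k\le(\rho+n_*)\wedge\zeta$. This holds for $k=\rho$. If it holds for all $j\in[\rho,k)$, then $A_j$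 has sign $s$, so $s\,\mu_j\times S_j\ge0$ by \eqref{eq:Arec}, and
\[
sA_k=sA_\rho+\sum_{\rho\le j<k}s\,\mu_j\times S_j+Z_k\ge a-\frac a2 .
\]

Suppose now that $\zeta>\tau+2h$ and neither $B_1$ nor $B_2$ occurs. Then $\rho\le\tau+h<\zeta$, and the $n_*\ge c_*h$ indices $k\in[\rho,\rho+n_*)\subset[\tau,\tau+2h)$ satisfy $|A_k|\ge a/2\ge c_*h^{1/2}\sigma$. So $B\subset B_1\cup B_2$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Almost surely $\liminf_n\log D_n/\log n\ge\frac34$.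
\end{proposition}

To convert area into drift by \eqref{eq:dA} we need $|A_k|$ large compared with $\|W_k\|\|V_k\|$. For $\|V_k\|$ we use Proposition~\ref{prop:upper}. For $\|W_k\|$ we use a cancellation. Suppose that $W_k$ stays within $\Lambda/4$ of a point of norm $\Lambda$ for a time of order $h$. Then $S_k$ moves at speed about $\Lambda$ in a fixed direction, so $\|S_k\|\ge ch\Lambda$ for most of the time, wherever it starts. Lemma~\ref{lem:area} gives $|A_k|\ge ch^{3/2}\Lambda$, the unknown $\Lambda$ cancels in \eqref{eq:dA}, and $D$ gains $ch^{5/2}/\|V\|$, which is $N^{3/4-O(\varepsilon)}$ for $h=N^{1-O(\varepsilon)}$.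

The difficulty is that we may have to start at the diffusive scale, where Corollary~\ref{cor:radial} says nothing, and there $W$ is nearly constant only on intervals with $h^{1/2}\ll\Lambda$. We therefore cut $[N,2N]$ into many windows. In each window we wait until both sides have length $w$ slightly below $N^{1/2}$, which takes time about $w^2$ by \eqref{eq:sub}, and then run the argument for a time $h\ll w^2$. The drift itself could move $W$ during that time, but only by increasing $D$ by a definite factor, and this can happen in few windows.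

Fix $\varepsilon\in(0,\frac1{100})$. Throughout this section $N$ is a power of $2$, larger than a deterministic constant depending on $\varepsilon$. Put
\[
w=N^{1/2-8\varepsilon},\qquad H=\lfloor N^{1-14\varepsilon}\rfloor,\qquad h=\lfloor N^{1-20\varepsilon}\rfloor .
\]
As $N\to\infty$ we have $w\to\infty$, $w^2=o(H)$, $h=o(H)$, and
\begin{equation}\label{eq:scales}
N^\varepsilon h^{1/2}\le N^{-\varepsilon}w,\qquad N^{-10\varepsilon}N^{1/2+\varepsilon}=N^{-\varepsilon}w .
\end{equation}

\subsection{Good behavior}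

The almost sure bounds of the previous sections cannot be conditioned on without disturbing the martingales, so we encode them in a stopping time. Let $\lambda_N$ be the first $k\in[N,2N]$ at which one of the following $\mathcal{F}_k$-measurable conditions fails, and $\lambda_N=\infty$ if none fails:
\begin{enumerate}
\item[(G1)] $\|W_k\|\ge D_k-N^{1/2+\varepsilon}$;
\item[(G2)] $|Y_k-Y_l|\le N^{1+\varepsilon}(k-l)^{1/2}$ for all $N\le l<k$;
\item[(G3)] $\big\|\sum_{l\le j<k}\xi_j\big\|\le N^\varepsilon(k-l)^{1/2}$ for all $N\le l<k$;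
\item[(G4)] $z_k\le N^\varepsilon$;
\item[(G5)] $\|V_k\|\le N^{7/4+2\varepsilon}$.
\end{enumerate}

\begin{lemma}\label{lem:good}
Almost surely $\lambda_N=\infty$ for all large powers $N$ of $2$.
\end{lemma}

\begin{proof}
For (G1) and (G4) apply Corollaries~\ref{cor:radial} and \ref{cor:angle} with $\varepsilon/2$, and for (G5) apply Proposition~\ref{prop:upper}; the spare power of $N$ absorbs the constant from $k\le2N$. Before time $2N$ the increments of $Y$ are at most $4N$, so by (AH) a given pair $l<k$ violates (G2) with probability at most $2e^{-N^{2\varepsilon}/32}$. If a pair violates (G3), one of the two coordinates of the sum exceeds $N^\varepsilon(k-l)^{1/2}/\sqrt2$ in modulus; the coordinates of $\xi_j$ are martingale differences bounded by $2$, so this has probability at most $4e^{-N^{2\varepsilon}/16}$. There are at most $(N+1)^2$ pairs, and the resulting bounds are summable in $N$.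
\end{proof}

\subsection{One window}

The \emph{windows} are the intervals $[m,m+H]$ with $m=N+tH$, $0\le t<n_N:=\lfloor N/H\rfloor$. They lie in $[N,2N]$, and $n_N\ge N^{14\varepsilon}-1\ge\frac12N^{14\varepsilon}$. A window is
\[
\text{\emph{quiet} if }\ D_{m+H}-D_m\le N^{-10\varepsilon}(D_m+w),\qquad\text{\emph{productive} if }\ D_{m+H}-D_m\ge N^{3/4-53\varepsilon}.
\]

\begin{lemma}\label{lem:window}
For each window, with conditional probability at least $\frac38$ given $\mathcal{F}_m$, the window is not quiet, or it is productive, or $\lambda_N\le m+H$.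
\end{lemma}

\begin{proof}
\emph{Step 1: both sides become long.} Let $\tau=\min\{k\ge m:\min(\|W_k\|,\|T_k\|)\ge2w\}$. We show that $\mathbb{P}(\tau\le m+H/2\mid\mathcal{F}_m)\ge\frac58$. We let $\|W\|$ overshoot to $52w$, so that it is still above $2w$ when $\|T\|$ has caught up.

Let $\tau_1=\min\{k\ge m:\|W_k\|\ge52w\}$ and $j_1=\lceil32\cdot52^2w^2\rceil\le H/4$. On $\{\tau_1>m\}$ we have $\|W_{\tau_1\wedge(m+j_1)}\|\le52w+1\le104w$, so \eqref{eq:sub} and (OS) give $\mathbb{E}[\tau_1\wedge(m+j_1)-m\mid\mathcal{F}_m]\le4\cdot52^2w^2$. By Markov's inequality, $\mathbb{P}(\tau_1>m+j_1\mid\mathcal{F}_m)\le\frac18$.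

Work on $\{\tau_1\le m+j_1\}$. Let $\tau_2=\min\{k\ge\tau_1:\|T_k\|\ge2w\}$, $j_2=\lceil288w^2\rceil\le H/4$ and $\tau'=\tau_2\wedge(\tau_1+j_2)\le2N$. On $\{\tau_2>\tau_1\}$ we have $\|T_{\tau'}\|\le2w+1\le3w$, so $\|V_{\tau'}\|\le6Nw$. By \eqref{eq:sub}, $\|V_k\|^2$ has drift at least $N^2$ per step for $k\ge N$, so $N^2\,\mathbb{E}[\tau'-\tau_1\mid\mathcal{F}_{\tau_1}]\le36N^2w^2$ and $\mathbb{P}(\tau_2>\tau_1+j_2\mid\mathcal{F}_{\tau_1})\le36w^2/j_2\le\frac18$. The increments of $X$ have conditional variance at most $1$, so (K) gives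
\[
\mathbb{P}\Big(\max_{\tau_1\le k\le\tau_1+j_2}|X_k-X_{\tau_1}|\ge50w\,\Big|\,\mathcal{F}_{\tau_1}\Big)\le\frac{289w^2}{2500w^2}<\frac18 .
\]
If none of the three exceptional events occurs, then $\|W_{\tau_2}\|\ge52w-50w$ by \eqref{eq:radlow}, and $\tau\le\tau_2\le m+H/2$.

\emph{Step 2: in a quiet good window $W$ is nearly constant.} Let $E=\{\tau\le m+H/2\}\in\mathcal{F}_\tau$. On $E$ put $\Lambda=\|W_\tau\|\ge2w$ and $\zeta=\min\{k>\tau:\|W_k-W_\tau\|>\Lambda/4\}$; note $\tau+2h\le m+H$. We claim: on $E$, if the window is quiet and $\lambda_N>m+H$, then $\zeta>\tau+2h$.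

Quietness bounds the radial drift $d_j$, whereas $W$ is moved by $\mu_j$, and the two are not comparable near $\beta_j=\pi/2$, where $\|\mu_j\|$ is close to $2/\pi$ and $d_j$ is close to $0$. This is why both sides were made long. Suppose $\zeta=k\le\tau+2h$, and let $\tau\le j<k$. Then $\|W_j\|\ge\frac34\Lambda\ge w$. By \eqref{eq:radlow} and (G2), $\|V_j\|\ge2w\tau-N^{1+\varepsilon}(2h)^{1/2}$. Since $j\ge N$ and $\tau/j\ge N/(N+2h)\ge\frac34$, \eqref{eq:scales} gives $\|T_j\|\ge\frac32w-\sqrt2N^{-\varepsilon}w\ge w$. By (G4), $\beta_j^3=z_j\ell_j\le2N^\varepsilon/w<1$, so $\cos\beta_j\ge\cos1>\frac12$ and $\|\mu_j\|\le2d_j$ by \eqref{eq:drift}. With quietness and (G3),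
\[
\|W_k-W_\tau\|\le2(D_{m+H}-D_m)+N^\varepsilon(2h)^{1/2}\le2N^{-10\varepsilon}(D_m+w)+\sqrt2N^{-\varepsilon}w .
\]
By (G1), $D_m\le D_\tau\le\Lambda+N^{1/2+\varepsilon}$. Using $w\le\Lambda/2$ and \eqref{eq:scales}, the right side is at most $3N^{-10\varepsilon}\Lambda+(2+\sqrt2)N^{-\varepsilon}w\le(3N^{-10\varepsilon}+2N^{-\varepsilon})\Lambda<\Lambda/4$, which contradicts the definition of $\zeta$.

\emph{Step 3: the hypotheses of Lemma~\ref{lem:area}.} On $E$ put $\sigma=\max(\|S_\tau\|,h\Lambda)$. For $\tau\le j<\zeta$ we have $\|W_j\|\le\frac54\Lambda$ and $\widehat W_\tau\cdot W_j\ge\frac34\Lambda$. Hence, for $\tau\le k<k'<\zeta$,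
\begin{equation}\label{eq:Sspeed}
\tfrac34\Lambda(k'-k)\le\|S_{k'}-S_k\|\le\tfrac54\Lambda(k'-k).
\end{equation}
Hypothesis (a) follows, since $\|S_k\|\le\|S_\tau\|+\frac52h\Lambda\le4\sigma$ for $\tau\le k<\zeta\wedge(\tau+2h)$. For (b) let $\zeta>\tau+h$ and consider $\tau\le k<\tau+h$. If $\|S_\tau\|\ge4h\Lambda$, then $\sigma=\|S_\tau\|$ and $\|S_k\|\ge\sigma-\frac54h\Lambda\ge\sigma/2$ for all these $k$. Otherwise $\sigma\le4h\Lambda$. Two indices $k<k'$ with $\|S_k\|,\|S_{k'}\|<h\Lambda/8$ satisfy $\frac34\Lambda(k'-k)<h\Lambda/4$ by \eqref{eq:Sspeed}, that is $k'-k<h/3$. So at most $h/3+1$ indices have $\|S_k\|<h\Lambda/8$, and at least $h/2$ have $\|S_k\|\ge h\Lambda/8\ge\sigma/32$. In both cases the sum of squares is at least $\frac h2\cdot\frac{\sigma^2}{1024}$.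

\emph{Step 4: conclusion.} By Step 1 and Lemma~\ref{lem:area}, with conditional probability at least $\frac58-\frac14=\frac38$ the event $E$ occurs and $B$ does not. Suppose in addition that the window is quiet and $\lambda_N>m+H$. Then $\zeta>\tau+2h$ by Step 2, so at least $c_*h$ indices $k\in[\tau,\tau+2h)\subset[m,m+H)$ have $|A_k|\ge c_*h^{1/2}\sigma\ge c_*h^{3/2}\Lambda$. For these $k$, $W_k$ and $V_k$ are nonzero because $A_k\neq0$, $\|W_k\|\le\frac54\Lambda$, and (G5) holds. By \eqref{eq:dA},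
\[
D_{m+H}-D_m\ge c_*h\cdot\frac{c_*h^{3/2}\Lambda}{2\pi\cdot\frac54\Lambda\cdot N^{7/4+2\varepsilon}}\ge cN^{\frac52(1-20\varepsilon)-\frac74-2\varepsilon}=cN^{3/4-52\varepsilon},
\]
so the window is productive.
\end{proof}

\subsection{Many windows}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $I_t$ be the indicator of the event in Lemma~\ref{lem:window} for window number $t$. It is measurable at the end of that window, which is the start of the next, and its conditional mean at the start of the window is at least $\frac38$. If $\sum_tI_t<n_N/4$, the sum of the $I_t$ minus their conditional means is below $-n_N/8$. Its increments are bounded by $1$, so (AH) gives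
\[
\mathbb{P}\Big(\sum_tI_t<\frac{n_N}4\Big)\le\exp\Big(-\frac{(n_N/8)^2}{2n_N}\Big)=e^{-n_N/128},
\]
which is summable in $N$. On $[N,2N]$ the nondecreasing quantity $D+w$ lies in $[w,3Nw]$, and a window that is not quiet multiplies it by at least $1+N^{-10\varepsilon}$. Since $\log(1+u)\ge u/2$ on $[0,1]$, at most $2N^{10\varepsilon}\log(3N)<n_N/4$ windows are not quiet. Together with Lemma~\ref{lem:good}: almost surely, for all large powers $N$ of $2$, some window has $I_t=1$, is quiet, and has $\lambda_N=\infty$, hence is productive. So $D_{2N}\ge N^{3/4-53\varepsilon}$. For $2N\le n<4N$ monotonicity gives $D_n\ge(n/4)^{3/4-53\varepsilon}$, and $\varepsilon$ is arbitrary.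
\end{proof}

\section{The limiting direction}\label{sec:direction}

We prove Theorem~\ref{thm:main} and Theorem~\ref{thm:sharp}(i). Fix $\varepsilon\in(0,\frac1{100})$; all statements hold almost surely for all large $n$.

\emph{Lengths.} By Propositions~\ref{prop:upper} and \ref{prop:lower} and by \eqref{eq:as1},
\begin{equation}\label{eq:both}
n^{3/4-\varepsilon}\le D_n\le n^{3/4+\varepsilon},\qquad n^{3/4-\varepsilon}\le\|W_n\|\le n^{3/4+\varepsilon}.
\end{equation}
As $\varepsilon$ is arbitrary, this is the first assertion of Theorem~\ref{thm:main}. For $T_n$ we need a lower bound on $Q_n$, that is, we need the drift to have been collected at late times. Let $l=\lfloor n^{1-4\varepsilon}\rfloor$. Then $D_l\le n^{(1-4\varepsilon)(3/4+\varepsilon)}\le n^{3/4-2\varepsilon}\le\frac12D_n$, so \eqref{eq:DQ} gives $Q_n\ge\frac12n^{1-4\varepsilon}\cdot\frac12n^{3/4-\varepsilon}$. By \eqref{eq:as1} and Proposition~\ref{prop:upper},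
\[
n^{3/4-6\varepsilon}\le\tfrac14n^{3/4-5\varepsilon}-n^{1/2+\varepsilon}\le\|T_n\|\le n^{3/4+\varepsilon}.
\]
For $G_n$, \eqref{eq:as1} gives $\big|\|G_n\|-\Sigma_n/n\big|\le n^{1/2+\varepsilon}$, and
\begin{equation}\label{eq:Sigma}
\tfrac12D_{\lfloor n/2\rfloor}\le\Sigma_n/n\le D_n,
\end{equation}
because at least $n/2$ indices $j\le n$ exceed $\lfloor n/2\rfloor$. So $\|T_n\|$ and $\|G_n\|$ have exponent $\frac34$.

\emph{Angle.} By Corollary~\ref{cor:angle}, $\beta_n^3\le n^\varepsilon(n^{-3/4+\varepsilon}+n^{-3/4+6\varepsilon})\le2n^{-3/4+7\varepsilon}$, hence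
\begin{equation}\label{eq:beta}
\beta_n\le n^{-1/4+3\varepsilon}.
\end{equation}

\emph{Direction.} Use complex notation. If $\|W_k\|\ge4$, then $\widehat W_{k+1}=e^{i\vartheta_k}\widehat W_k$ with
\[
\vartheta_k=\operatorname{Im}\operatorname{Log}(1+\Delta_k/W_k)=\operatorname{Im}(\mu_k/W_k)+\operatorname{Im}(\xi_k/W_k)+r_k,\qquad|r_k|\le\|W_k\|^{-2},
\]
by \eqref{eq:log}. The drift $\mu_k=\gamma_kv_k$ makes the angle $\beta_k$ with $W_k$, so its transversal component is $\gamma_k\sin\beta_k\le\beta_k^2$: the small angle enters twice. By \eqref{eq:both} and \eqref{eq:beta},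
\[
|\operatorname{Im}(\mu_k/W_k)|\le\beta_k^2/\|W_k\|\le k^{-5/4+7\varepsilon},\qquad|r_k|\le k^{-3/2+2\varepsilon},
\]
and the sum of these two terms over $k\ge n$ is at most $Cn^{-1/4+7\varepsilon}\le n^{-1/4+8\varepsilon}$. For the noise let $y_k=\operatorname{Im}(\xi_k/W_k)$ if $\|W_k\|\ge k^{3/4-\varepsilon}$ and $y_k=0$ otherwise, $k\ge1$. The $y_k$ are martingale differences with $|y_k|\le2k^{-3/4+\varepsilon}$, and $\sum_{k\ge n}4k^{-3/2+2\varepsilon}\le Cn^{-1/2+2\varepsilon}$. By (AH), letting the horizon tend to infinity,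
\[
\mathbb{P}\Big(\sup_{m>n}\Big|\sum_{n\le k<m}y_k\Big|>n^{-1/4+2\varepsilon}\Big)\le2\exp\big(-cn^{2\varepsilon}\big),
\]
which is summable. By \eqref{eq:both}, $y_k=\operatorname{Im}(\xi_k/W_k)$ for all large $k$. Hence, for all large $n$ and all $m>n$,
\[
\|\widehat W_m-\widehat W_n\|\le\Big|\sum_{n\le k<m}\vartheta_k\Big|\le2n^{-1/4+8\varepsilon}.
\]
So $\widehat W_n$ converges to a unit vector $\Theta$, and $\|\widehat W_n-\Theta\|\le2n^{-1/4+8\varepsilon}$. This and \eqref{eq:beta} give the two $\limsup$ bounds. Since $2\beta_n\to0$ is the angle between $W_n$ and $T_n$, also $\widehat T_n\to\Theta$. The vector $S_n/\sum_{j\le n}\|W_j\|$ is a weighted average of the $\widehat W_j$ with total weight $\sum_{j\le n}\|W_j\|\to\infty$, so it tends to $\Theta$, and therefore $\widehat G_n=\widehat S_n\to\Theta$.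

\emph{Uniformity.} By Lemma~\ref{lem:law}, $(e^{i\varphi}W_n)_n$ has the same law as $(W_n)_n$ for every $\varphi$, so $e^{i\varphi}\Theta$ has the same law as $\Theta$. Then $\mathbb{E}\Theta^k=e^{ik\varphi}\mathbb{E}\Theta^k$ for all $\varphi$, so $\mathbb{E}\Theta^k=0$ for every integer $k\ne0$. A probability measure on the circle is determined by its Fourier coefficients, so $\Theta$ is uniform. This completes the proofs of Theorem~\ref{thm:main} and Theorem~\ref{thm:sharp}(i). \qed

\section{Moments}\label{sec:moments}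

We prove Theorem~\ref{thm:sharp}(ii). If $z$ were bounded, \eqref{eq:Lgrowth} with $r=\frac43$ would give $\mathbb{E}L_n^{4/3}\le Cn$ at once. The unweighted estimate gives only $\mathbb{E}z_n^p\le Cn$, because for $r=0$ the constant on the right of \eqref{eq:lyap} is wasteful when $L$ is large. With the weight $L^{4/3}$ the same bound $Cn$ is of the right order, so we start the recursion one level higher.

\emph{Moments of $L_n$.} Fix an integer $J\ge2$, let $p=16J/3$, and fix $n\ge1$. Put $a_0=1$ and, for $1\le j\le J$,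
\[
a_j=\max_{1\le k\le n}\mathbb{E}L_k^{4j/3},\qquad b_j=\max_{1\le k\le n}\mathbb{E}\big[L_k^{4j/3}z_k^p\big];
\]
these are finite by \eqref{eq:Lmin}. Lemma~\ref{lem:angle} applies with $r=4j/3$, since $4r\le p$. Sum \eqref{eq:lyap} and \eqref{eq:Lgrowth} from time $1$, where $L_1=0$, and use $z^{1/3}\le1+z^p$:
\[
b_j\le Cn(1+a_{j-1})\quad(1\le j\le J),\qquad a_j\le Cn(1+a_{j-1}+b_{j-1})\quad(2\le j\le J),
\]
with $C$ depending on $J$ only. First, $b_1\le Cn$. By the Cauchy--Schwarz inequality $a_1\le\sqrt{a_2}$, so $a_2\le Cn(1+\sqrt{a_2}+n)$. This quadratic inequality for $\sqrt{a_2}$ gives $\sqrt{a_2}\le Cn$. Hence $a_1\le Cn$, $a_2\le Cn^2$, $b_2\le Cn^2$, and by induction $a_j,b_j\le Cn^j$ for $j\le J$. Since $\|Z\|_{L^q}$ is nondecreasing in $q$, for $q\le4J/3$ we get $\mathbb{E}L_n^q\le(Cn^J)^{3q/(4J)}$. As $J$ is arbitrary, $\|L_n\|_{L^q}\le C_qn^{3/4}$ for all $q>0$.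

\emph{From $L_n$ to $T_n$, $W_n$, $G_n$.} By the same monotonicity it suffices to take $q\ge1$. Let $\varpi_n=3n^{1/2}+2Y_n^*/n+X_n^*$; by the Gaussian tails \eqref{eq:tails}, $\|\varpi_n\|_{L^q}\le C_qn^{1/2}$. By \eqref{eq:radup}, \eqref{eq:DQ} and \eqref{eq:radlow} with $l=0$,
\[
\|T_n\|\le Q_n/n+3n^{1/2}+2Y_n^*/n\le D_n+3n^{1/2}+2Y_n^*/n\le\|W_n\|+\varpi_n .
\]
Hence $\|T_n\|\le\min(\|W_n\|,\|T_n\|)+\varpi_n\le2L_n+\varpi_n$, which proves the claim for $T_n$. By \eqref{eq:radlow}, $Q_n\le n\|T_n\|+Y_n^*$, so $\|Q_n\|_{L^q}\le C_qn^{7/4}$. By \eqref{eq:dyadic} and the triangle inequality,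
\begin{equation}\label{eq:Dmom}
\|D_n\|_{L^q}\le\sum_{2^i<n}2^{-i}C_q2^{7(i+1)/4}\le C_qn^{3/4}.
\end{equation}
Now \eqref{eq:radup} and \eqref{eq:tails} give the claim for $W_n$, and $G_n=W_n-T_n$. \qed

\section{Tightness from below}\label{sec:tight}

We prove Theorem~\ref{thm:sharp}(iii). Now that $D_n$ is known to exceed the diffusive scale by a power of $n$, the norms are comparable with the monotone processes $D$ and $\Sigma$ up to constant factors, and the area argument runs without losses. By \eqref{eq:both} and \eqref{eq:Sigma}, almost surely $D_k\ge k^{0.7}$ and $\Sigma_k\ge k^{1.7}$ for all large $k$. Then \eqref{eq:as1} with $\varepsilon=0.1$ and $Q_k\le kD_k$ show that almost surely, for all large $k$,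
\begin{equation}\label{eq:compare}
\tfrac12D_k\le\|W_k\|\le2D_k,\qquad\tfrac12\Sigma_k\le\|S_k\|\le2\Sigma_k,\qquad\|V_k\|\le2kD_k .
\end{equation}
For an integer $N\ge1$ let $\lambda'_N$ be the first $k\in[N,2N]$ at which \eqref{eq:compare} fails, and $\lambda'_N=\infty$ if there is none. Then $\mathbb{P}(\lambda'_N=\infty,\ D_N\ge N^{0.7})\to1$ as $N\to\infty$.

\begin{lemma}[Doubling]\label{lem:double}
Let $K_0=32\pi/c_*^2$, with $c_*$ as in Lemma~\ref{lem:area}. Let $m\ge N$ be a stopping time and $h$ an $\mathcal{F}_m$-measurable integer. On the event $E\in\mathcal{F}_m$ that $h\ge1/c_*$, $m+2h\le2N$, $D_m>0$, $\lambda'_N>m$ and $h^{5/2}\ge K_0ND_m^2$,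
\[
\mathbb{P}\big(D_{m+2h}\ge2D_m\ \text{ or }\ \lambda'_N\le m+2h\,\big|\,\mathcal{F}_m\big)\ge\tfrac12 .
\]
\end{lemma}

\begin{proof}
Work on $E$. Let $\Lambda=D_m$, $\zeta=\lambda'_N\wedge\min\{k\ge m:D_k\ge2\Lambda\}>m$ and $\sigma=\Sigma_m+2h\Lambda$. The event in the statement is $\{\zeta\le m+2h\}$. For $m\le k<\zeta$ with $k\le m+2h$ we have $\Lambda\le D_j<2\Lambda$ for $m\le j\le k$, so
\[
\Sigma_m+(k-m)\Lambda\le\Sigma_k\le\Sigma_m+2(k-m)\Lambda,
\]
and \eqref{eq:compare} holds at time $k$. Thus $\|S_k\|\le2\Sigma_m+8h\Lambda\le4\sigma$, which is hypothesis (a) of Lemma~\ref{lem:area} with $\tau=m$. If $k\ge m+h/2$, then $\|S_k\|\ge\frac12(\Sigma_m+h\Lambda/2)\ge\sigma/8$. There are $\lfloor h/2\rfloor\ge h/3$ integers in $[m+h/2,m+h)$, so on $\{\zeta>m+h\}$ the sum in (b) is at least $h\sigma^2/192$.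

Suppose $\zeta>m+2h$ and $B$ does not occur. Then at least $c_*h$ indices $k\in[m,m+2h)$ have $|A_k|\ge c_*h^{1/2}\sigma\ge2c_*h^{3/2}\Lambda$, and for them $\|W_k\|\le4\Lambda$ and $\|V_k\|\le2\cdot2N\cdot2\Lambda$. By \eqref{eq:dA},
\[
D_{m+2h}-D_m\ge c_*h\cdot\frac{2c_*h^{3/2}\Lambda}{2\pi\cdot4\Lambda\cdot8N\Lambda}=\frac{h^{5/2}}{K_0N\Lambda}\ge\Lambda,
\]
which contradicts $\zeta>m+2h$. So $\{\zeta>m+2h\}\subset B$, and $\mathbb{P}(B\mid\mathcal{F}_m)\le\frac14$.
\end{proof}

The proof uses only the part $h\Lambda$ of $\|S\|$ that is created inside the interval, not the order $N\Lambda$ assumed in Section~\ref{sec:why}. This gives the doubling time $(N\Lambda^2)^{2/5}$ in place of $\Lambda^{4/3}$, and it is the source of the exponent $\frac45$. The two times agree in order at $\Lambda=N^{3/4}$.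

\begin{proposition}\label{prop:Dtight}
There is $C$ such that $\limsup_{N\to\infty}\mathbb{P}(D_{2N}<cN^{3/4})\le Cc^{4/5}$ for all $c\in(0,1]$.
\end{proposition}

\begin{proof}
The doubling times form a geometric series dominated by the last term, which is of order $c^{4/5}N$. Fix $c$, let $R=cN^{3/4}$, and for $i\ge0$ let
\[
h_i=\big\lceil(K_0N4^{-i}R^2)^{2/5}\big\rceil\le K_0^{2/5}c^{4/5}2^{-4i/5}N+1 .
\]
On $\{D_N\ge N^{0.7}\}$ run the following procedure, starting at $m=N$. If $D_m\ge R$ or $\lambda'_N\le m$, stop. Otherwise let $i\ge0$ be the \emph{level} given by $2^{-i-1}R\le D_m<2^{-i}R$, and record an \emph{attempt} at level $i$. If $m+2h_i>2N$, stop; otherwise the attempt is \emph{completed}: replace $m$ by $m+2h_i$ and repeat. The successive values of $m$ are stopping times.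

Since $D_m\ge N^{0.7}$, only levels with $2^{-i}R>N^{0.7}$ occur. There are at most $C\log N$ of them, and for them $h_i\ge(K_0N^{2.4})^{2/5}\ge1/c_*$ when $N$ is large. Also $h_i^{5/2}\ge K_0ND_m^2$ at level $i$, so Lemma~\ref{lem:double} applies to each completed attempt. With conditional probability at least $\frac12$, either $D$ doubles, and then $D\ge2^{-i}R$ from that time on and level $i$ is never visited again, or $\lambda'_N$ occurs and the procedure stops. Let $\nu_i$ be the number of attempts at level $i$. An $(l+1)$st attempt requires the $l$th to be completed with neither outcome, so $\mathbb{P}(\nu_i\ge l+1)\le2^{-l}$ and $\mathbb{E}\nu_i\le2$.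

On $\{D_{2N}<R,\ \lambda'_N=\infty,\ D_N\ge N^{0.7}\}$ the procedure can stop only because $m+2h_i>2N$, so $\sum_i2h_i\nu_i>N$. By Markov's inequality,
\[
\mathbb{P}(D_{2N}<R)\le o(1)+\frac4N\sum_{i:\,2^{-i}R>N^{0.7}}h_i\le o(1)+Cc^{4/5}+\frac{C\log N}N.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Let $N=\lfloor n/2\rfloor\ge2$, so that $n^{3/4}\le(2N+1)^{3/4}<2N^{3/4}$ and $D_n\ge D_{2N}$. With probability tending to $1$, \eqref{eq:compare} holds at time $n$, and then $\|W_n\|\le cn^{3/4}$ implies $D_{2N}\le2cn^{3/4}<4cN^{3/4}$. Proposition~\ref{prop:Dtight} gives the bound for $c\le\frac14$, and for $c>\frac14$ it holds once $C\ge4^{4/5}$. In the same way $\limsup_n\mathbb{P}(D_n<cn^{3/4})\le C(2c)^{4/5}$ for $c\le\frac12$. Tightness from above for $W_n,T_n,G_n$ follows from part (ii) and Markov's inequality. It remains to bound $G_n$ and $T_n$ from below.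

For $G_n$: when \eqref{eq:compare} holds at time $n$, \eqref{eq:Sigma} gives $\|G_n\|\ge\Sigma_n/(2n)\ge\frac14D_{\lfloor n/2\rfloor}$, and the lower tail of $D_{\lfloor n/2\rfloor}$ was just bounded.

For $T_n$: let $\delta>0$. Choose $c>0$ with $\mathbb{P}(D_n<cn^{3/4})\le\delta$ for all large $n$, and, by \eqref{eq:Dmom}, $K$ with $\mathbb{P}(D_l>Kl^{3/4})\le\delta$ for all $l\ge1$. Choose $\theta\in(0,1)$ with $K\theta^{3/4}\le c/2$, and let $l=\lfloor\theta n\rfloor\ge\theta n/2$ for large $n$. With probability at least $1-2\delta$ we have $D_n-D_l\ge\frac c2n^{3/4}$, so $Q_n\ge\frac{c\theta}4n^{7/4}$ by \eqref{eq:DQ}. By \eqref{eq:radlow}, $\|T_n\|\ge Q_n/n-Y_n^*/n$, and $\mathbb{P}(Y_n^*\ge\frac{c\theta}8n^{7/4})\to0$ by \eqref{eq:tails}. Hence $\limsup_n\mathbb{P}(\|T_n\|<\frac{c\theta}8n^{3/4})\le2\delta$.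
\end{proof}

\begin{thebibliography}{9}
\bibitem{dCMSW}
Conrado da Costa, Mikhail Menshikov, Vadim Shcherbakov, Andrew Wade,
\emph{Superdiffusive planar random walks with polynomial space-time drifts},
arXiv:2401.07813 (2024).
\end{thebibliography}
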